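\title{Entropies of shifts of finite type characterize locally finite groups}

\begin{abstract}
Let $G$ be a countable amenable group. We prove that if the topological entropy of every nonempty $G$-shift of finite type is a nonnegative rational multiple of the logarithm of a positive integer, then $G$ is locally finite. This answers a question posed by Raymond. When $k$ nonidentity elements of $G$ generate an infinite subgroup, we construct a shift of finite type of entropy $\log(2^{2k-1}(1+\sqrt2))$. It consists of a free $\mathbb Z/2$-valued field on the edges of the Cayley graph, counted with integer weights at the vertices. The weights differ from the irrational weights $1$ and $\sqrt2$ by factors that cancel along edges, and the boundary map of an infinite connected graph is onto, so the entropy can be computed exactly. The same method realizes, up to an integer factor, every finite sum of nonnegative rational powers of positive integers.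
\end{abstract}

\section{The question and the results}\label{sec:intro}

\subsection*{Shifts and entropy}
Throughout, $G$ is a countable group with identity $e$, and $\mathbb N=\{1,2,3,\dots\}$. For a finite alphabet $\mathcal A$, give $\mathcal A^G$ the product of the discrete topologies, which is compact, and let $G$ act by $(g\cdot x)_h=x_{g^{-1}h}$. A \emph{$G$-shift} is a closed invariant subset of $\mathcal A^G$. A \emph{pattern} is an element $p\in\mathcal A^W$ with $W\subset G$ finite; it \emph{appears} in $x$ if there is $g\in G$ with $x_{gh}=p_h$ for all $h\in W$. A \emph{$G$-shift of finite type} ($G$-SFT) is the set of all $x\in\mathcal A^G$ in which no pattern from a given finite list appears. Thus an SFT is defined by one local rule, tested in every window $gW$. A $G$-shift $X$ is \emph{strongly irreducible} if there is a finite set $D\subset G$ such that, for all $U,V\subset G$ with $U\cap VD=\emptyset$ and all $x,x'\in X$, some point of $X$ agrees with $x$ on $U$ and with $x'$ on $V$.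

A \emph{F{\o}lner sequence} is a sequence of finite nonempty sets $F_n\subset G$ with $|F_ng\,\triangle\,F_n|/|F_n|\to0$ for every $g\in G$, and $G$ is \emph{amenable} if it has one. Along such a sequence, the proportion of $g\in F_n$ whose window $gW$ leaves $F_n$ tends to $0$. For finite $F\subset G$ let $\mathcal L_F(X)=\{x|_F:x\in X\}$. The \emph{topological entropy} of a nonempty shift $X$ on an amenable group is the exponential growth rate of the number of patterns,
\[
h(X)=\lim_{n\to\infty}\frac{\log|\mathcal L_{F_n}(X)|}{|F_n|}.
\]
It is a standard fact that the limit exists and does not depend on the F{\o}lner sequence. (The opposite left--right convention is obtained from ours by $g\mapsto g^{-1}$.) We study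
\[
\mathcal E(G)=\{h(X): X\text{ a nonempty $G$-SFT}\}
\]
and compare it with
\begin{align*}
\mathcal E_0(G)&=\Bigl\{\frac{\log n}{|H|}: H\text{ a finite subgroup of }G,\ n\in\mathbb N\Bigr\},\\
\mathbb Q^+_{\log}&=\{q\log n: q\in\mathbb Q,\ q\ge0,\ n\in\mathbb N\}.
\end{align*}
Note that $\mathcal E_0(G)\subset\mathbb Q^+_{\log}$, and that a real number $h$ lies in $\mathbb Q^+_{\log}$ exactly when $\exp(bh)\in\mathbb N$ for some $b\in\mathbb N$.

\subsection*{Two test cases}
Let $G$ be amenable, let $H$ be a finite subgroup, and let $Y\subset\mathcal A^H$ be nonempty and $H$-invariant. The set $X_Y$ of all $x\in\mathcal A^G$ with $(x_{gh})_{h\in H}\in Y$ for every $g$ is a $G$-SFT. By invariance, the condition at $g$ depends only on the coset $gH$, so $X_Y$ is a product of copies of $Y$, one for each coset. Hence $|\mathcal L_F(X_Y)|$ lies between $|Y|^{i}$ and $|Y|^{j}$, where $i$ counts the cosets contained in $F$ and $j$ the cosets that meet $F$. We have $i|H|\ge|F|-\sum_{h\in H}|F\setminus Fh^{-1}|$ and $j|H|\le|F|+\sum_{h\in H}|Fh\setminus F|$, so $h(X_Y)=\log|Y|/|H|$. Taking for $Y$ a set of $n$ constant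 configurations, we see that $\mathcal E_0(G)\subset\mathcal E(G)$ for every amenable $G$.

Recall that $G$ is \emph{locally finite} if every finitely generated subgroup is finite, and \emph{periodic} if every element has finite order. In a locally finite group every nonempty SFT has the form $X_Y$: let $H$ be generated by the supports of the forbidden patterns, and let $Y$ be the $H$-SFT that they define. This is the reason for the first of two known facts:
\begin{equation}\label{eq:known}
\text{if $G$ is countable and locally finite, then }\mathcal E(G)=\mathcal E_0(G)\subset\mathbb Q^+_{\log}.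
\end{equation}

On $\mathbb Z$ the picture is different. The SFT of all $x\in\{0,1\}^{\mathbb Z}$ with no two adjacent $1$'s has a Fibonacci number of patterns on each interval, so its entropy is $\log\varphi$ with $\varphi=(1+\sqrt5)/2$. From $\varphi^2=\varphi+1$ we get $\varphi^b=P+Q\varphi$ with integers $P\ge0$, $Q\ge1$ for every $b\in\mathbb N$, and therefore $\log\varphi\notin\mathbb Q^+_{\log}$. The second known fact is in the spirit of this example: if $G$ is countable amenable and $\mathcal E(G)\subset\mathbb Q^+_{\log}$, then $G$ is periodic. The following question is posed in \cite{Raymond}.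

\medskip
\noindent\textbf{Question.} \emph{Let $G$ be a countable amenable group with $\mathcal E(G)\subset\mathbb Q^+_{\log}$. Must $G$ be locally finite? If not, does $\mathcal E(G)=\mathcal E_0(G)$ imply that $G$ is locally finite?}
\medskip

The test cases suggest the answer yes. In \eqref{eq:known} the entropies have their special form because a local rule cannot act beyond a finite coset, and one expects this form to break as soon as a rule can act along an infinite connected Cayley graph. The difficulty lies in a periodic group with an infinite finitely generated subgroup. Such a group has no subgroup $\mathbb Z$ along which a linear recursion could count patterns. To show that an entropy lies outside $\mathbb Q^+_{\log}$ one wants its exact value, and here the value must be found for a Cayley graph about which we know only that it is infinite.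

\subsection*{Results}

\begin{theorem}\label{thm:main}
For a countable amenable group $G$ the following are equivalent.
\begin{enumerate}
\item[(1)] $G$ is locally finite.
\item[(2)] $\mathcal E(G)=\mathcal E_0(G)$.
\item[(3)] $\mathcal E(G)\subset\mathbb Q^+_{\log}$.
\end{enumerate}
\end{theorem}

So each of the two conditions in the Question forces local finiteness. The implication (3)$\Rightarrow$(1) comes from an explicit entropy.

\begin{theorem}\label{thm:sqrt2}
Let $G$ be a countable amenable group that is not locally finite. Let $S\subset G\setminus\{e\}$ be finite with $\langle S\rangle$ infinite, and put $k=|S|\ge1$. Then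
\[
\log\bigl(2^{2k-1}(1+\sqrt2)\bigr)\in\mathcal E(G),
\]
and this number is not in $\mathbb Q^+_{\log}$.
\end{theorem}

The entropy in Theorem~\ref{thm:sqrt2} is the case $r=1$, $m_1=N_1=2$, $c\equiv1$ of the next theorem, whose proof is the core of the paper.

\begin{theorem}\label{thm:general}
Let $G$, $S$, $k$ be as in Theorem~\ref{thm:sqrt2}. Let $r,m_1,\dots,m_r,N_1,\dots,N_r\in\mathbb N$, put $A=\prod_{i=1}^r\{0,\dots,m_i-1\}$, $m=|A|$, $N=\prod_iN_i$, and let $c\colon A\to\mathbb Z_{\ge0}$ be not identically $0$. With $\beta=\sum_{a\in A}c(a)\prod_iN_i^{a_i/m_i}$,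
\[
\log\bigl(m^{k-1}N^k\beta\bigr)\in\mathcal E(G).
\]
If $c>0$ everywhere, this entropy is realized by a strongly irreducible SFT.
\end{theorem}

\begin{corollary}\label{cor:sums}
Let $G$ be a countable amenable group that is not locally finite. For every finite nonempty sum $\beta=\sum_{j=1}^rn_j^{q_j}$ with $n_j\in\mathbb N$ and $q_j\in\mathbb Q_{\ge0}$, there is $C\in\mathbb N$ with $\log(C\beta)\in\mathcal E(G)$.
\end{corollary}

\begin{corollary}\label{cor:dichotomy}
Let $\Lambda=\operatorname{span}_{\mathbb Q}\{\log n:n\in\mathbb N\}$ and let $G$ be a countable amenable group. Then $\Lambda\subset\operatorname{span}_{\mathbb Q}\mathcal E(G)$, and $\dim_{\mathbb Q}\bigl(\operatorname{span}_{\mathbb Q}\mathcal E(G)/\Lambda\bigr)$ is $0$ if $G$ is locally finite and infinite otherwise. In the latter case, the entropies of strongly irreducible SFTs alone span an infinite-dimensional space modulo $\Lambda$. In particular, the weaker hypothesis $\mathcal E(G)\subset\Lambda$, or finite dimensionality modulo $\Lambda$, forces local finiteness.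
\end{corollary}

Section~\ref{sec:Z} works out the construction on $\mathbb Z$ and isolates the two properties that make it work. Sections~\ref{sec:boundary} and~\ref{sec:weights} establish them on a general Cayley graph, Section~\ref{sec:entropy} proves Theorem~\ref{thm:general}, and Section~\ref{sec:arith} deduces the other statements.

\section{The weight $\sqrt2$ on $\mathbb Z$}\label{sec:Z}

We aim at the number $1+\sqrt2$. No power $(1+\sqrt2)^b$ with $b\in\mathbb N$ is rational, since the binomial theorem writes it as $P+Q\sqrt2$ with integers $P,Q\ge1$.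

Suppose that a letter could be counted with a real multiplicity. If the letter $0$ counts once and the letter $1$ counts $\sqrt2$ times, then for a finite subset $F$ of any group the weighted number of patterns is
\[
\sum_{d\in\{0,1\}^F}\sqrt2^{\,|d|}=(1+\sqrt2)^{|F|},
\]
where $|d|$ is the number of $1$'s in $d$. An SFT can realize \emph{integer} multiplicities. If a local rule assigns to each configuration $x$ and each $g$ an integer $w_x(g)\in\{0,\dots,M\}$, adjoin a second coordinate $y_g\in\{1,\dots,M\}$ and require $y_g\le w_x(g)$; then $x$ admits $\prod_{g\in F}w_x(g)$ choices of $y|_F$. The task is to find integer weights whose products imitate $\sqrt2^{\,|d|}$.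

Take $G=\mathbb Z$. Let $x\in\{0,1\}^{\mathbb Z}$, think of $x_g$ as a value on the edge from $g$ to $g+1$, and let $d_g\in\{0,1\}$ be the parity of $x_g-x_{g-1}$. The integer $d_g-x_g+x_{g-1}$ is even, so
\[
w_x(g)=\sqrt2^{\;d_g-x_g+x_{g-1}}
\]
is an integral power of $2$:
\[
\begin{array}{c|cccc}
(x_{g-1},x_g)&(0,0)&(0,1)&(1,0)&(1,1)\\ \hline
d_g&0&1&1&0\\
w_x(g)&1&1&2&1
\end{array}
\]
Each change of value should weigh $\sqrt2$. Ascents and descents alternate, so we may give each descent the weight $2$ and each ascent the weight $1$ instead. The resulting SFT $X$ of pairs $(x,y)$ has the letters $0$, $0'$, $1$, and the one rule that $0'$ occurs only directly after $1$.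

Let $F=\{1,\dots,n\}$ and $Z_n=\sum\prod_{g=1}^nw_x(g)$, the sum over $(x_0,\dots,x_n)\in\{0,1\}^{n+1}$. All weights are at least $1$, so every choice of $x_0,\dots,x_n$ and of $y_g\le w_x(g)$ for $g\in F$ extends to a point of $X$ by $x=0$ and $y=1$. A pattern on $F$ forgets only $x_0$, so $Z_n/2\le|\mathcal L_F(X)|\le Z_n$. Two properties evaluate $Z_n$.
\begin{enumerate}
\item[(i)] \emph{Cancellation.} The terms $-x_g+x_{g-1}$ telescope: $\prod_{g=1}^nw_x(g)=\sqrt2^{\,|d|}\,\sqrt2^{\,x_0-x_n}$.
\item[(ii)] \emph{Equidistribution.} The map $(x_0,\dots,x_n)\mapsto(d_1,\dots,d_n)$ is onto and two-to-one: choose $x_0$, then solve for $x_1,x_2,\dots$ in turn.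
\end{enumerate}
Together they give $2^{1/2}(1+\sqrt2)^n\le Z_n\le2^{3/2}(1+\sqrt2)^n$, and $h(X)=\log(1+\sqrt2)$.

In matrix terms, the weights form the matrix $\left(\begin{smallmatrix}1&1\\2&1\end{smallmatrix}\right)$, and (i) is the conjugation by $\operatorname{diag}(1,\sqrt2)$ that takes it to $\left(\begin{smallmatrix}1&\sqrt2\\ \sqrt2&1\end{smallmatrix}\right)$, with eigenvalues $1\pm\sqrt2$. Matrix powers need the linear order of $\mathbb Z$, but (i) and (ii) do not. Property (i) says that each edge contributes inverse factors at its two ends, which makes sense in any directed graph. Property (ii) concerns the boundary map of the graph modulo $2$. It fails on a finite cycle, where the number of changes is always even, and it is the property that distinguishes infinite graphs from finite ones.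

\section{Edge fields and the boundary map}\label{sec:boundary}

Fix $G$, $S$, $k$ as in Theorem~\ref{thm:sqrt2}. The Cayley graph of $G$ with respect to $S$ has vertex set $G$ and edge set $G\times S$, the edge $(g,s)$ running from $g$ to $gs$. Each vertex $g$ has $k$ outgoing edges $(g,s)$ and $k$ incoming edges $(gs^{-1},s)$. For a finite set $F\subset G$ let $E(F)$ be the set of edges with at least one end in $F$, let $E^\circ(F)$ be the set of edges with both ends in $F$, and let $b(F)=|E(F)\setminus E^\circ(F)|$. The edge $(g,s)$ has exactly one end in $F$ if and only if $g\in F\,\triangle\,Fs^{-1}$. Hence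
\begin{equation}\label{eq:b}
b(F)=\sum_{s\in S}|F\,\triangle\,Fs^{-1}|,\qquad\text{and }\ b(F_n)/|F_n|\to0\ \text{ along a F{\o}lner sequence.}
\end{equation}
Since $E^\circ(F)\subset F\times S\subset E(F)$,
\begin{equation}\label{eq:edges}
k|F|-b(F)\le|E^\circ(F)|\le k|F|\le|E(F)|\le k|F|+b(F).
\end{equation}

Let $A$ be a finite abelian group. An \emph{edge field} is an element $x\in A^{G\times S}$. Storing the values $x(g,s)$, $s\in S$, at the vertex $g$ identifies $A^{G\times S}$ with the full shift $(A^S)^G$. The \emph{boundary map} $\partial\colon A^{G\times S}\to A^G$ is the continuous homomorphism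
\[
(\partial x)(g)=\sum_{s\in S}x(g,s)-\sum_{s\in S}x(gs^{-1},s).
\]
The restriction $(\partial x)|_F$ depends only on $x|_{E(F)}$, so $\partial$ induces a homomorphism $\partial_F\colon A^{E(F)}\to A^F$. The next lemma is property (ii). To produce a prescribed boundary value at one vertex of $F$, we carry it along a path until it leaves $F$.

\begin{lemma}\label{lem:onto}
\begin{enumerate}
\item[(a)] For every finite $F\subset G$ the map $\partial_F$ is onto, and each of its fibers has $|A|^{|E(F)|-|F|}$ elements.
\item[(b)] The map $\partial\colon A^{G\times S}\to A^G$ is onto.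
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For $a\in A$ write $a1_g$ and $a1_{(g,s)}$ for the functions equal to $a$ at one vertex or edge and to $0$ elsewhere. Then $\partial(a1_{(g,s)})=a1_g-a1_{gs}$. Fix $v\in F$ and $a\in A$. The coset $v\langle S\rangle$ is infinite and $F$ is finite, so there are $t_1,\dots,t_\ell\in S\cup S^{-1}$ with $vt_1\cdots t_\ell\notin F$. Put $g_0=v$ and $g_j=g_{j-1}t_j$. If $t_j=s\in S$, let $x_j=a1_{(g_{j-1},s)}$. Otherwise $t_j=s^{-1}$ with $s\in S$, so that $g_js=g_{j-1}$, and we let $x_j=-a1_{(g_j,s)}$. In both cases $\partial x_j=a1_{g_{j-1}}-a1_{g_j}$. Therefore $\partial(x_1+\dots+x_\ell)=a1_v-a1_{g_\ell}$, which restricts to $a1_v$ on $F$. The elements $a1_v$ generate $A^F$, so $\partial_F$ is onto. The fibers of a surjective homomorphism of finite groups are the cosets of its kernel, and each has $|A^{E(F)}|/|A^F|$ elements.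

(b) Let $d\in A^G$. For finite $F$ the set $C_F=\{x:(\partial x)|_F=d|_F\}$ is closed, and it is nonempty by (a). Since $C_{F_1}\cap\dots\cap C_{F_j}=C_{F_1\cup\dots\cup F_j}$, these sets have the finite intersection property. By compactness of $A^{G\times S}$ they have a common point $x$, and $\partial x=d$.
\end{proof}

\section{Integer weights}\label{sec:weights}

Fix the data of Theorem~\ref{thm:general}, and identify $A$ with the group $\prod_i\mathbb Z/m_i$. For $a\in A$, the symbol $a_i$ always denotes the integer in $\{0,\dots,m_i-1\}$. A reader interested only in Theorem~\ref{thm:sqrt2} may keep $r=1$, $m_1=N_1=2$, $c\equiv1$ throughout. The multiplicity that we would like to give to a vertex with boundary value $a$ is the real number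
\[
\omega(a)=c(a)\prod_{i}N_i^{a_i/m_i},\qquad\text{so that }\ \sum_{a\in A}\omega(a)=\beta.
\]
The exponent $a_i/m_i$ must be corrected to an integer by a term that cancels along edges. The natural term is the boundary computed in $\mathbb Z$ instead of $\mathbb Z/m_i$. For an edge field $x$ put
\[
D_ix(g)=\sum_{s\in S}x(g,s)_i-\sum_{s\in S}x(gs^{-1},s)_i\in\mathbb Z.
\]
Then $(\partial x)(g)_i$ is the residue of $D_ix(g)$ modulo $m_i$, so
\[
\psi_i(g)=\frac{(\partial x)(g)_i-D_ix(g)}{m_i}\in\mathbb Z .
\]
Unlike in Section~\ref{sec:Z}, this integer can be negative when $k\ge2$: if $m_i=2$, two outgoing edges carry $1$ and all other edges at $g$ carry $0$, then $\psi_i(g)=-1$. We therefore add $k$ to each exponent and define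
\begin{equation}\label{eq:w}
w_x(g)=c\bigl((\partial x)(g)\bigr)\prod_iN_i^{k+\psi_i(g)}=N^k\,\omega\bigl((\partial x)(g)\bigr)\prod_iN_i^{-D_ix(g)/m_i}.
\end{equation}
For $G=\mathbb Z$, $S=\{1\}$ and the data of Theorem~\ref{thm:sqrt2}, this is twice the weight of Section~\ref{sec:Z}. Put $M=N^{2k}\max c$ and $A_+=\{a\in A:c(a)>0\}$. Part (b) of the next lemma is property (i).

\begin{lemma}\label{lem:weights}
Let $x$ be an edge field.
\begin{enumerate}
\item[(a)] For every $g$, the weight $w_x(g)$ is an integer in $\{0,\dots,M\}$, it depends only on the values of $x$ on the edges at $g$, and $w_x(g)\ge1$ if and only if $(\partial x)(g)\in A_+$.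
\item[(b)] For every finite $F\subset G$,
\[
N^{k|F|-b(F)}\prod_{g\in F}\omega\bigl((\partial x)(g)\bigr)\le\prod_{g\in F}w_x(g)\le N^{k|F|+b(F)}\prod_{g\in F}\omega\bigl((\partial x)(g)\bigr).
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Both sums in $D_ix(g)$ lie in $[0,k(m_i-1)]$, so $|D_ix(g)|\le k(m_i-1)$ and
\[
-k<-\frac{k(m_i-1)}{m_i}\le\psi_i(g)\le\frac{(k+1)(m_i-1)}{m_i}<k+1 .
\]
As $\psi_i(g)$ is an integer, $1\le k+\psi_i(g)\le2k$. The first expression in \eqref{eq:w} is thus $c((\partial x)(g))$ times an integer between $1$ and $N^{2k}$, and it involves only edges at $g$.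

(b) Grouping terms by edges,
\[
\sum_{g\in F}D_ix(g)=\sum_{(g,s)\in E(F)}x(g,s)_i\,\bigl(1_F(g)-1_F(gs)\bigr).
\]
An edge in $E^\circ(F)$ contributes $0$, and each of the other $b(F)$ edges contributes at most $m_i-1$ in absolute value. Hence $\bigl|\sum_{g\in F}D_ix(g)/m_i\bigr|\le b(F)$. Now multiply the second expression in \eqref{eq:w} over $g\in F$ and use $N_i\ge1$.
\end{proof}

Define
\[
X=\bigl\{(x,y)\in(A^S\times\{1,\dots,M\})^G:\ y_g\le w_x(g)\text{ for all }g\in G\bigr\}.
\]
Let $W=\{e\}\cup S^{-1}$. The values of $x$ on the edges at $g$ are stored at the vertices of $gW$, and $w_x(g)$ is computed from the pattern $h\mapsto x_{gh}$ on $W$ by a formula that does not depend on $g$. So $X$ is the SFT obtained by forbidding the finitely many patterns on $W$ that violate the inequality at $e$. An edge field $x$ is the first coordinate of a point of $X$ if and only if all its weights are at least $1$, that is, if and only if $\partial x\in A_+^G$. Since $A_+\ne\emptyset$, Lemma~\ref{lem:onto}(b) shows that $X\neq\emptyset$.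

\section{The entropy}\label{sec:entropy}

Put $\lambda=m^{k-1}N^k\beta>0$.

\begin{proposition}\label{prop:count}
For every finite nonempty $F\subset G$,
\[
(m^2N)^{-b(F)}\lambda^{|F|}\le|\mathcal L_F(X)|\le(mN)^{b(F)}\lambda^{|F|}.
\]
\end{proposition}

\begin{proof}
Write $b=b(F)$.

\emph{Step 1: adding the incoming edges.} A pattern in $\mathcal L_F(X)$ records $x$ on $F\times S$ only, and this does not determine the weight at a vertex of $F$ with an edge coming in from outside. We count instead
\[
\mathcal L^+_F=\{(x|_{E(F)},y|_F):(x,y)\in X\}.
\]
Restriction maps $\mathcal L^+_F$ onto $\mathcal L_F(X)$ and forgets $x$ on $E(F)\setminus(F\times S)$, a set of at most $b$ edges. Hence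
\begin{equation}\label{eq:plus}
m^{-b}|\mathcal L^+_F|\le|\mathcal L_F(X)|\le|\mathcal L^+_F|.
\end{equation}

\emph{Step 2: the partition function.} For $u\in A^{E(F)}$ and $g\in F$ let $w_u(g)$ be the weight at $g$ of any extension of $u$, and put $Z(F)=\sum_{u\in A^{E(F)}}\prod_{g\in F}w_u(g)$. With $\omega$ in place of $w$ the sum is explicit. By Lemma~\ref{lem:onto}(a),
\[
\sum_{u\in A^{E(F)}}\prod_{g\in F}\omega\bigl((\partial_Fu)(g)\bigr)=m^{|E(F)|-|F|}\sum_{d\in A^F}\prod_{g\in F}\omega(d(g))=m^{|E(F)|-|F|}\beta^{|F|}.
\]
By \eqref{eq:edges} the exponent of $m$ lies between $(k-1)|F|$ and $(k-1)|F|+b$. Lemma~\ref{lem:weights}(b) now gives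
\begin{equation}\label{eq:Z}
N^{-b}\lambda^{|F|}\le Z(F)\le(mN)^b\lambda^{|F|}.
\end{equation}

\emph{Step 3: the upper bound, and the lower bound for $c>0$.} If $(u,v)\in\mathcal L^+_F$, then $1\le v_g\le w_u(g)$ for all $g\in F$. So $|\mathcal L^+_F|\le Z(F)$, and the upper bound follows from \eqref{eq:plus} and \eqref{eq:Z}. If $c>0$ everywhere, then all weights are at least $1$, and each pair $(u,v)$ with $1\le v_g\le w_u(g)$ on $F$ extends to a point of $X$ by $x=0$ and $y=1$. In this case $|\mathcal L^+_F|=Z(F)$, and \eqref{eq:plus} and \eqref{eq:Z} give the lower bound as well.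

\emph{Step 4: the lower bound in general.} If $c$ has zeros, a pair counted by $Z(F)$ need not extend to a point of $X$. For example, if $G=\mathbb Z$, $S=\{1\}$, $F=\{-1,1\}$, then $u$ determines $(\partial x)(0)$, and this value may lie outside $A_+$. We therefore start from edge fields that are admissible on all of $G$, and modify them inside $F$ without changing their boundary.

Let $K_F$ be the group of edge fields $z$ that vanish outside $E^\circ(F)$ and satisfy $\partial z=0$. If $z$ vanishes outside $E^\circ(F)$ and $g\notin F$, then $z$ vanishes on all edges at $g$, so $(\partial z)(g)=0$. Thus $K_F$ is the kernel of a homomorphism $A^{E^\circ(F)}\to A^F$, and by \eqref{eq:edges}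
\[
|K_F|\ge m^{|E^\circ(F)|-|F|}\ge m^{(k-1)|F|-b}.
\]
For each $d\in A_+^F$ choose an extension $\tilde d\in A_+^G$ and, by Lemma~\ref{lem:onto}(b), an edge field $x^d$ with $\partial x^d=\tilde d$. Let $z\in K_F$ and $x=x^d+z$, the sum taken in the group $A^{G\times S}$. Then $\partial x=\tilde d$, so all weights of $x$ are at least $1$. Hence $(x|_{E(F)},v)\in\mathcal L^+_F$ for every $v$ with $1\le v_g\le w_x(g)$ on $F$: extend $v$ by $1$. The restriction $u=x|_{E(F)}$ determines $d=\partial_Fu$, and then it determines $z$, which equals $u-x^d$ on $E(F)$ and $0$ elsewhere. So different pairs $(d,z)$ give different $u$. By Lemma~\ref{lem:weights}(b), and because $\omega$ vanishes outside $A_+$,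
\[
|\mathcal L^+_F|\ge\sum_{d\in A_+^F}\ \sum_{z\in K_F}\ \prod_{g\in F}w_{x^d+z}(g)\ge|K_F|\,N^{k|F|-b}\beta^{|F|}\ge(mN)^{-b}\lambda^{|F|}.
\]
With \eqref{eq:plus} this is the lower bound.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:general}]
The set $X$ is a nonempty $G$-SFT. Take logarithms in Proposition~\ref{prop:count}, divide by $|F|$, and let $F$ run through a F{\o}lner sequence. By \eqref{eq:b}, $h(X)=\log\lambda$.

Now let $c>0$ everywhere, so that all weights are at least $1$. We verify strong irreducibility with $D=WW^{-1}$. Let $U\cap VD=\emptyset$. Then $UW\cap VW=\emptyset$, since $gh=g'h'$ with $g\in U$, $g'\in V$, $h,h'\in W$ would give $g=g'h'h^{-1}\in VD$. Given $(x,y),(x',y')\in X$, define $x''\in(A^S)^G$ to be $x$ on $UW$, $x'$ on $VW$, and $0$ elsewhere, and define $y''$ to be $y$ on $U$, $y'$ on $V$, and $1$ elsewhere. The weight at $g$ depends only on the restriction to $gW$. So $y''_g=y_g\le w_x(g)=w_{x''}(g)$ for $g\in U$, and $y''_g=y'_g\le w_{x'}(g)=w_{x''}(g)$ for $g\in V$, while $y''_g=1\le w_{x''}(g)$ for all other $g$. Thus $(x'',y'')\in X$. Since $e\in W$, this point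 agrees with $(x,y)$ on $U$ and with $(x',y')$ on $V$.
\end{proof}

\begin{remark}[The hypotheses]\label{rem:hyp}
Amenability enters only through \eqref{eq:b}, which makes the error terms of Proposition~\ref{prop:count} negligible. The assumption $e\notin S$ keeps the Cayley graph free of loops and plays no other role. The assumption that $\langle S\rangle$ is infinite is used only in Lemma~\ref{lem:onto}, and without it the conclusion fails in an instructive way. Let $G=\langle S\rangle$ be finite of order $n$, and form $X$ with the data of Theorem~\ref{thm:sqrt2}. Each $\partial 1_{(g,s)}$ has even sum, and paths produce $1_v+1_{v'}$ for all $v,v'\in G$, so the image of $\partial$ is the index-$2$ subgroup of all $d$ with $|d|$ even, and the fibers have $2^{kn-n+1}$ elements. Since $b(G)=0$, Lemma~\ref{lem:weights}(b), whose proof does not use infiniteness, is an equality, and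
\[
|X|=2^{kn}\,2^{kn-n+1}\sum_{|d|\text{ even}}\sqrt2^{\,|d|}=2^{(2k-1)n}\bigl((1+\sqrt2)^n+(1-\sqrt2)^n\bigr).
\]
The parity constraint brings in the conjugate $1-\sqrt2$, the count is an integer, and $h(X)=\frac1n\log|X|$ lies in $\mathcal E_0(G)$, as \eqref{eq:known} requires.
\end{remark}

\section{Arithmetic of the entropies}\label{sec:arith}

\begin{proof}[Proof of Theorem~\ref{thm:sqrt2}]
Apply Theorem~\ref{thm:general} with $r=1$, $m_1=N_1=2$, $c\equiv1$. Then $\beta=1+\sqrt2$ and $m^{k-1}N^k=2^{2k-1}$, so $h=\log(2^{2k-1}(1+\sqrt2))\in\mathcal E(G)$. If $h$ were in $\mathbb Q^+_{\log}$, then $2^{(2k-1)b}(1+\sqrt2)^b$ would be an integer for some $b\in\mathbb N$, and $(1+\sqrt2)^b$ would be rational. We saw at the start of Section~\ref{sec:Z} that it is not.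
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
The implication (1)$\Rightarrow$(2) is \eqref{eq:known}, and (2)$\Rightarrow$(3) holds because $\mathcal E_0(G)\subset\mathbb Q^+_{\log}$. For (3)$\Rightarrow$(1), suppose that $G$ is not locally finite. Take a finite generating set of an infinite finitely generated subgroup and remove $e$. The resulting set $S$ satisfies the hypotheses of Theorem~\ref{thm:sqrt2}, so (3) fails.
\end{proof}

This argument does not use the known fact about periodicity; it recovers it, since locally finite groups are periodic.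

\begin{proof}[Proof of Corollary~\ref{cor:sums}]
Choose $S$ and $k$ as in the previous proof. Write $q_j=t_j+a_j/m_j$ with $m_j\in\mathbb N$ and integers $t_j\ge0$, $0\le a_j<m_j$. Let $A=\prod_j\{0,\dots,m_j-1\}$, and let $\alpha_j\in A$ have $j$-th coordinate $a_j$ and all other coordinates $0$. Apply Theorem~\ref{thm:general} with $N_j=n_j$ and $c=\sum_jn_j^{t_j}1_{\alpha_j}$, where $1_{\alpha_j}$ is the indicator function of $\{\alpha_j\}$. Then
\[
\sum_{a\in A}c(a)\prod_iN_i^{a_i/m_i}=\sum_{j=1}^rn_j^{t_j}n_j^{a_j/m_j}=\beta,
\]
and $C=m^{k-1}N^k$ works. Here $c$ selects at most $r$ elements of $A$; this is the purpose of allowing zeros of $c$ in Theorem~\ref{thm:general}.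
\end{proof}

For Corollary~\ref{cor:dichotomy} we need infinitely many entropies with no rational relation modulo $\Lambda$. A relation may have coefficients of both signs, so the positivity argument used for $1+\sqrt2$ no longer applies, and we use Galois conjugation to isolate one term at a time.

\begin{lemma}\label{lem:indep}
The numbers $\log(1+\sqrt p)$, $p$ prime, are linearly independent over $\mathbb Q$ modulo $\Lambda$.
\end{lemma}

\begin{proof}
Let $p_1,\dots,p_t$ be distinct primes and $K=\mathbb Q(\sqrt{p_1},\dots,\sqrt{p_t})$, a Galois extension of $\mathbb Q$. We recall why the signs of the square roots can be changed independently, that is, why the homomorphism $\operatorname{Gal}(K/\mathbb Q)\to\{\pm1\}^t$, $\sigma\mapsto(\sigma(\sqrt{p_j})/\sqrt{p_j})_j$, is onto. The target is a vector space over $\mathbb F_2$, so a proper image would lie in a hyperplane $\{\varepsilon:\prod_{j\in J}\varepsilon_j=1\}$ with $J\ne\emptyset$. Then $\prod_{j\in J}\sqrt{p_j}$ would be fixed by the Galois group, hence rational, whereas a nonempty product of distinct primes is not the square of a rational number.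

Suppose that $\sum_j\gamma_j\log(1+\sqrt{p_j})\in\Lambda$ with $\gamma_j\in\mathbb Q$. Write this element of $\Lambda$ as a rational combination of logarithms of integers, multiply by a common denominator $L\in\mathbb N$ of all coefficients on both sides, and exponentiate. This gives $\prod_j(1+\sqrt{p_j})^{a_j}=\rho$ with integers $a_j=L\gamma_j$ and a positive rational $\rho$. Fix $i$, and let $\sigma$ send $\sqrt{p_i}$ to $-\sqrt{p_i}$ and fix the other $\sqrt{p_j}$. Dividing the relation by its image under $\sigma$ gives
\[
\Bigl(\frac{1+\sqrt{p_i}}{1-\sqrt{p_i}}\Bigr)^{a_i}=1 .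
\]
The base has absolute value $(\sqrt{p_i}+1)/(\sqrt{p_i}-1)>1$, so $a_i=0$ and $\gamma_i=0$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:dichotomy}]
The full shift on $n$ letters has entropy $\log n$, so $\Lambda\subset\operatorname{span}_{\mathbb Q}\mathcal E(G)$. If $G$ is locally finite, then $\mathcal E(G)\subset\mathbb Q^+_{\log}\subset\Lambda$ by \eqref{eq:known}, and the quotient is $0$. If $G$ is not locally finite, fix $S$ and $k$ as in Theorem~\ref{thm:sqrt2}. For each prime $p$, Theorem~\ref{thm:general} with $r=1$, $m_1=2$, $N_1=p$, $c\equiv1$ gives a strongly irreducible SFT of entropy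
\[
h_p=\log\bigl(2^{k-1}p^k(1+\sqrt p)\bigr)\equiv\log(1+\sqrt p)\pmod\Lambda .
\]
By Lemma~\ref{lem:indep} the numbers $h_p$ are linearly independent modulo $\Lambda$, and there are infinitely many of them. The last sentence of the corollary follows, since $\mathcal E(G)\subset\Lambda$ means that the quotient is $0$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{Raymond}
Jacob Raymond, \emph{Shifts of Finite Type on Locally Finite Groups}, arXiv:2304.07582 (2023).
\end{thebibliography}
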